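\title{The $Q_n$-homology of real Grassmannians}

\begin{abstract}
We compute the homology of $H^*(\operatorname{Gr}_d(\mathbb R^m);\mathbb F_2)$ with respect to the Milnor primitive $Q_n$. For $m=2^{n+1}-\epsilon+2l$ with $\epsilon\in\{0,1\}$ and $l\ge 0$, its total dimension is the coefficient of $t^d$ in $(1+t)^{2^{n+1}-\epsilon}(1+t^2)^l$, as conjectured by Kuhn and Lloyd, and we give its Poincar\'e polynomial. The lower bound comes from torus-equivariant cohomology. For the upper bound we determine the $Q_n$-homology of the $U(r)$-equivariant cohomology, $r=\lfloor m/2\rfloor$, as a filtered $H^*(BU(r))$-module, and descend along a Koszul complex.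
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\operatorname{Gr}_d(\mathbb R^m)$, $0\le d\le m$, be the Grassmannian of $d$-planes in $\mathbb R^m$. It is a compact manifold of dimension $d(m-d)$, and its mod $2$ cohomology has total dimension $\binom md$. Throughout, $F=\mathbb F_2$ and cohomology has coefficients in $F$. The \emph{Milnor primitives} are the elements of the mod $2$ Steenrod algebra defined by $Q_0=Sq^1$ and $Q_n=[Q_{n-1},Sq^{2^n}]$. The operation $Q_n$ raises degree by $2^{n+1}-1$, acts on cohomology as a derivation, and satisfies $Q_n^2=0$. So every space $X$ has a \emph{$Q_n$-homology}, the graded vector space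
\[
H^*(X;Q_n)=\frac{\ker\bigl(Q_n\colon H^*(X)\to H^{*+2^{n+1}-1}(X)\bigr)}{\operatorname{im}\bigl(Q_n\colon H^{*-2^{n+1}+1}(X)\to H^{*}(X)\bigr)},
\]
and we write $k_{Q_n}(X)$ for its total dimension. If $H^*(X)$ is finite-dimensional, then $k_{Q_n}(X)=\dim H^*(X)-2\operatorname{rank}Q_n$. One reason to compute this number is that for $n\ge1$ the first possible differential in the Atiyah--Hirzebruch spectral sequence for the Morava $K$-theory $K(n)^*(X)$ is $v_nQ_n$, so that $k_{Q_n}(X)$ bounds the rank of $K(n)^*(X)$ from above; we return to this in Section~\ref{sec:morava}. The problem treated here is to compute $k_{Q_n}(\operatorname{Gr}_d(\mathbb R^m))$. We fix $n\ge0$ and write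
\[
N=2^n,\qquad q=2N=2^{n+1},\qquad Q=Q_n .
\]

The case $d=1$ can be done at once. Here $H^*(\mathbb{RP}^{m-1})=F[x]/(x^m)$ and $Qx^k=kx^{k+q-1}$, which is nonzero exactly when $k$ is odd and $k\le m-q$. So $Q=0$ if $m\le q$. Every $m\ge q-1$ is uniquely $m=q-\epsilon+2l$ with $\epsilon\in\{0,1\}$ and $l\ge0$; then $Qx^k\neq0$ for $k=1,3,\dots,2l-1$, the rank of $Q$ is $l$, and $k_Q(\mathbb{RP}^{m-1})=q-\epsilon$. The classes that survive are $1,x^2,\dots,x^{q-2}$ and the odd powers $x^k$ with $m-q<k<m$. For $m=2r\ge q$ the Poincar\'e polynomial of the $Q$-homology is therefore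
\begin{equation}\label{eq:rp}
(1+t^2+\dots+t^{2N-2})(1+t^{2r-2N+1}).
\end{equation}

For general $d$ it is known that $Q$ acts trivially on $H^*(\operatorname{Gr}_d(\mathbb R^m))$ if $m\le q$; a proof follows Lemma~\ref{lem:congruence}. For larger $m$, fixed points suggest an answer. Write $\mathbb R^m=\mathbb R^{q-\epsilon}\oplus\mathbb C^l$ and let the torus $T=U(1)^l$ act on $\mathbb C^l$ by its coordinate characters. A $T$-invariant $d$-plane is the sum of a subspace of $\mathbb R^{q-\epsilon}$ and some of the $l$ coordinate lines of $\mathbb C^l$, so the fixed set is a disjoint union of $\binom li$ copies of $\operatorname{Gr}_{d-2i}(\mathbb R^{q-\epsilon})$ for each $i$. On the fixed set $Q$ vanishes, and the value of $k_Q$ on it is $\sum_i\binom{q-\epsilon}{d-2i}\binom li$. One may hope that $k_Q$ cannot increase on passing to torus fixed points. This would give a lower bound for each splitting $\mathbb R^{m_0}\oplus\mathbb C^{l'}$ with $m_0\le q$, and since $(1+t)^2\ge1+t^2$ coefficientwise, the best of these is the one with $m_0=q-\epsilon$. For $d=1$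 it is sharp. That it is always the exact value was conjectured by Kuhn and Lloyd \cite{KL}; this is known for $n=0$, for $d=1$ and for $d=2$. We prove the conjecture. The symbol $[t^d]$ denotes the coefficient of $t^d$.

\begin{theorem}\label{thm:total}
Let $n\ge0$, $m=q-\epsilon+2l$ with $\epsilon\in\{0,1\}$ and $l\ge0$, and $0\le d\le m$. Then
\[
k_{Q_n}(\operatorname{Gr}_d(\mathbb R^m))=\sum_{i=0}^{\lfloor d/2\rfloor}\binom{q-\epsilon}{d-2i}\binom li=[t^d]\,(1+t)^{q-\epsilon}(1+t^2)^l .
\]
\end{theorem}

The proof also gives the grading. For an indeterminate $v$ and $h\ge0$ put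
\[
(v)_h=\prod_{i=1}^h(1-v^i),\qquad \binom hj_v=\frac{(v)_h}{(v)_j\,(v)_{h-j}}\quad(0\le j\le h),
\]
and $\binom hj_v=0$ for other $j$. The Gaussian binomial coefficient $\binom hj_v$ is a polynomial with value $\binom hj$ at $v=1$.

\begin{theorem}\label{thm:graded}
Let $0\le d\le m$. If $m=2r$ with $r\ge N$, the Poincar\'e polynomial of $H^*(\operatorname{Gr}_d(\mathbb R^m);Q_n)$ is
\[
\sum_{\substack{0\le s\le N\\ s+2j=d}} t^{s(s-1)}\binom Ns_{t^2}\binom{r-s}{j}_{t^4}\prod_{i=r-s+1}^{r}\bigl(1+t^{2i-2N+1}\bigr).
\]
If $m=2r+1$ with $r\ge N-1$, it is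
\[
\sum_{0\le s\le \min(d,N-1)} t^{s(s+1)}\binom {N-1}s_{t^2}\binom{r-s}{\lfloor (d-s)/2\rfloor}_{t^4}\prod_{i=r-s+1}^{r}\bigl(1+t^{2i-2N+1}\bigr).
\]
\end{theorem}

For $d=1$ and $m=2r$ only $s=1$ occurs, and the formula is \eqref{eq:rp}. The exponents $2i-2N+1$ may be negative: for $n=1$, $m=4$, $d=2$, where $Q=0$, the formula gives $(1+t^4)+t^2(1+t^{-1})(1+t)=1+t+2t^2+t^3+t^4=\binom42_t$.

The lower bound in Theorem~\ref{thm:total} is proved in Section~\ref{sec:lower} by making the fixed point heuristic precise. The upper bound is the main part of the paper. Section~\ref{sec:descent} bounds the $Q$-homology of the Grassmannian by the Koszul homology of a module $H$ over $H^*(BU(r))$, the $Q$-homology of equivariant cohomology, and deduces both theorems from a structure theorem for $H$. Section~\ref{sec:examples} finds $H$ by hand in two small cases. In general, $H$ is squeezed between an upper bound from a stratification by orbits of $GL_r(\mathbb C)$ (Sections~\ref{sec:BO} and~\ref{sec:strata}) and a submodule spanned by explicit classes (Section~\ref{sec:classes}).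

\section{Preliminaries}\label{sec:prelim}

\subsection{The operation $Q$ and differential modules}
The operation $Q$ is natural for maps of spaces and of pairs. We use three consequences of the definition. If $\deg x=1$ then $Qx=x^q$: this holds for $Q_0=Sq^1$, and for $n\ge1$ we have $Sq^{2^n}x=0$, so $Q_nx=Sq^{2^n}Q_{n-1}x=Sq^{2^n}x^{2^n}=x^{2^{n+1}}$. Squares are cycles, since $Q(u^2)=2uQu=0$. And $Q$ vanishes on a cohomology ring concentrated in even degrees, since $q-1$ is odd.

A \emph{complex} is a graded $F$-vector space, bounded below and finite-dimensional in each degree, with a differential of degree $q-1$ and square zero. Its homology is again graded. We write $P(-)$ for Poincar\'e series in $t$, put $y=t^2$, and compare series coefficientwise. A short exact sequence $0\to M'\to M\to M''\to0$ of complexes gives an exact triangle in homology, so the series of the homology of $M$ is at most the sum of those of $M'$ and $M''$. We call this \emph{subadditivity}. The K\"unneth theorem holds for vector spaces with a square-zero differential over any field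 of characteristic $2$, graded or not: such a space is a direct sum of lines with zero differential and \emph{pairs} $u\mapsto v$, and the tensor product of a pair with any $W$ is acyclic, because a cycle $u\otimes a+v\otimes b$ has $a=db$ and is the boundary of $u\otimes b$.

\subsection{Characteristic polynomials}
Recall that $H^*(BO(a))=F[w_1,\dots,w_a]=F[x_1,\dots,x_a]^{S_a}\subset H^*(BO(1)^a)$ with $\deg x_i=1$, and that $H^*(BU(i))$ is polynomial on the mod $2$ Chern classes. For a real bundle $\xi$ of rank $a$ and a complex bundle $\eta$ of rank $i$ put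
\[
w_\xi(\lambda)=\lambda^a+w_1\lambda^{a-1}+\dots+w_a=\prod(\lambda+x_\alpha),\qquad c_\eta(\zeta)=\zeta^i+c_1\zeta^{i-1}+\dots+c_i=\prod(\zeta+e_\alpha),
\]
with formal roots $x_\alpha$ of degree $1$ and $e_\alpha$ of degree $2$. Both polynomials are multiplicative for direct sums, the constant term of $w_\xi$ is the mod $2$ Euler class, and $w_\eta(\lambda)=c_\eta(\lambda^2)$. Since $\xi\otimes\mathbb C\cong\xi\oplus\xi$ as real bundles, $c_{\xi\otimes\mathbb C}(\zeta)=\prod(\zeta+x_\alpha^2)$. Since $\eta\otimes_{\mathbb R}\mathbb C\cong\eta\oplus\bar\eta$, its mod $2$ Chern polynomial is $c_\eta^2$. The ring $H^*(\operatorname{Gr}_d(\mathbb R^m))$ is generated by the Stiefel--Whitney classes of the tautological bundle.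

If $v,\bar v$ are monic polynomials whose coefficients are indeterminates, $F[v,\bar v]$ denotes the polynomial ring on these coefficients.

\begin{lemma}\label{lem:factor}
Let $v,\bar v$ be monic of degrees $a,b$ with indeterminate coefficients, graded so that the roots have degree $1$, and let $\kappa_1,\dots,\kappa_{a+b}$ be the coefficients of $v\bar v$. The $\kappa_i$ are algebraically independent, and $F[v,\bar v]$ is free over $F[\kappa]$ on a homogeneous basis with generating function $\binom{a+b}a_t$. Hence for every commutative $F$-algebra $R$ and monic $g\in R[\lambda]$ of degree $a+b$, the algebra $R[v,\bar v]/(v\bar v=g)$ is $R$-free of rank $\binom{a+b}a$.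
\end{lemma}

\begin{proof}
In terms of roots the two rings are $F[x_1,\dots,x_{a+b}]^{S_{a+b}}\subset F[x_1,\dots,x_{a+b}]^{S_a\times S_b}$. The extension is finite, so the $\kappa_i$ are a homogeneous system of parameters of the polynomial ring $F[v,\bar v]$. They are therefore a regular sequence, and $F[v,\bar v]$ is free over $F[\kappa]$. The generating function is the quotient of the Poincar\'e series $1/((t)_a(t)_b)$ and $1/(t)_{a+b}$. The last statement is base change along the map $F[\kappa]\to R$ given by the coefficients of $g$.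
\end{proof}

\subsection{Equivariant cohomology}
For a Lie group $K$ acting on $Y$ let $Y_{hK}=EK\times_KY$ and $H_K^*(Y)=H^*(Y_{hK})$, an algebra over $H^*(BK)$. An equivariant vector bundle on $Y$ gives a vector bundle on $Y_{hK}$, denoted by the same letter, and $(K/K')_{hK}\simeq BK'$. We write $H_K^*(Y;Q)$ for the homology of $(H_K^*(Y),Q)$.

\begin{lemma}\label{lem:free}
Let $K$ be a compact connected Lie group with $R=H^*(BK)$ polynomial on classes of even degree, acting linearly on $\mathbb R^m$, and let $Y=\operatorname{Gr}_d(\mathbb R^m)$. Then $H_K^*(Y)$ is $R$-free of rank $\binom md$, the operation $Q$ is $R$-linear on it, and restriction to the fiber induces an isomorphism $H_K^*(Y)\otimes_RF\cong H^*(Y)$ that commutes with $Q$.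
\end{lemma}

\begin{proof}
The tautological bundle is equivariant, so its Stiefel--Whitney classes extend to $Y_{hK}$, and $H^*(Y_{hK})\to H^*(Y)$ is surjective. By the Leray--Hirsch theorem for $Y\to Y_{hK}\to BK$, lifts of a basis of $H^*(Y)$ form an $R$-basis of $H_K^*(Y)$. The derivation $Q$ vanishes on $R$ by parity, so it is $R$-linear.
\end{proof}

\begin{lemma}\label{lem:gysin}
Let a compact Lie group $K$ act smoothly on a manifold $Y$, and let $Z\subset Y$ be a closed invariant submanifold of constant codimension such that the Euler class $e\in H_K^*(Z)$ of its normal bundle is not a zero divisor. Then the ideal $eH_K^*(Z)$ is stable under $Q$, and there is an exact sequence of complexes, with maps of degree $0$,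
\[
0\to eH_K^*(Z)\to H_K^*(Y)\to H_K^*(Y\smallsetminus Z)\to0 .
\]
\end{lemma}

\begin{proof}
By an invariant tubular neighborhood, excision and the Thom isomorphism, $H_K^*(Y,Y\smallsetminus Z)$ is free over $H_K^*(Z)$ on a Thom class $\omega$, and the composite $H_K^*(Y,Y\smallsetminus Z)\to H_K^*(Y)\to H_K^*(Z)$ sends $\omega u$ to $eu$. The composite is injective with image $eH_K^*(Z)$, and it commutes with $Q$ by naturality. In particular the first map is injective, so the long exact sequence of the pair breaks into short exact sequences.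
\end{proof}

\section{The lower bound}\label{sec:lower}

The action of $Q$ on Stiefel--Whitney classes has a compact description. Let $Q$ act on polynomials in $\lambda$ through their coefficients, and let $w'$ be the derivative in $\lambda$.

\begin{lemma}\label{lem:congruence}
Let $\xi$ be a real vector bundle over $Y$ and $w=w_\xi(\lambda)$. Then $Qw\equiv\lambda^qw'\pmod w$ in $H^*(Y)[\lambda]$.
\end{lemma}

\begin{proof}
It suffices to treat the universal bundle over $BO(a)$. In $F[x_1,\dots,x_a][\lambda]$,
\[
Qw+\lambda^qw'=\sum_i(x_i^q+\lambda^q)\prod_{j\ne i}(\lambda+x_j)=\sum_i(\lambda+x_i)^q\prod_{j\ne i}(\lambda+x_j),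
\]
which is divisible by $w$. As $w$ is monic, the division can be carried out in $H^*(BO(a))[\lambda]$, so the quotient lies there.
\end{proof}

Since $w$ is monic, $Qw$ has smaller degree than $w$, so $Qw$ is the remainder of $\lambda^qw'$ on division by $w$. On $\operatorname{Gr}_d(\mathbb R^m)$ the polynomial $w$ of the tautological bundle divides $\lambda^m$. If $m\le q$ the remainder is zero, and $Q$ vanishes on the generators of the cohomology ring, hence everywhere.

Now let $m=q-\epsilon+2l$ and let $T=U(1)^l$ act on $\mathbb R^{q-\epsilon}\oplus\mathbb C^l$ as in the introduction. One would like to invert the positive-degree elements of $H^*(BT)$ and see only the fixed set. With mod $2$ coefficients this fails, because orbits with stabilizers of even order survive. The model is $U(1)$ acting on the space $\mathbb{RP}^1$ of real lines in $\mathbb C$: the action is transitive with stabilizer $\{\pm1\}$, so the equivariant cohomology is $F[v]$ with $\deg v=1$, the generator $e$ of $H^*(BU(1))$ maps to $v^2$, and inverting $e$ does not kill $F[v]$. But $Qv=v^q=e^N$,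 so inverting $e$ does kill the $Q$-homology. The next proof shows that this is the only phenomenon.

\begin{proposition}\label{prop:lower}
For $m=q-\epsilon+2l$ and $0\le d\le m$, $\;k_Q(\operatorname{Gr}_d(\mathbb R^m))\ge\sum_i\binom{q-\epsilon}{d-2i}\binom li$.
\end{proposition}

\begin{proof}
Let $R=H^*(BT)=F[e_1,\dots,e_l]$ and $\mathcal N=H_T^*(\operatorname{Gr}_d(\mathbb R^m))$, let $\mathbb K$ be an algebraic closure of the fraction field of $R$, and let $\mathcal A=\mathcal N\otimes_R\mathbb K$, with $Q$ extended to a $\mathbb K$-linear derivation.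

\emph{Step 1: passing to the generic point.} By Lemma~\ref{lem:free}, $Q$ is given in a homogeneous $R$-basis of $\mathcal N$ by a square matrix over $R$ of size $\binom md$, and its reduction modulo $(e_1,\dots,e_l)$ is the matrix of $Q$ on $H^*(\operatorname{Gr}_d(\mathbb R^m))$. A minor that is nonzero after reduction was nonzero before, so reduction does not increase the rank. As the dimension of the homology is $\binom md$ minus twice the rank, $k_Q(\operatorname{Gr}_d(\mathbb R^m))\ge\dim_{\mathbb K}H(\mathcal A;Q)$.

\emph{Step 2: a presentation.} Let $w,\bar w$ be the Stiefel--Whitney polynomials of the tautological and quotient bundles. Their product is the polynomial of the representation $\mathbb R^m$, namely $f=\lambda^{q-\epsilon}\prod_{\alpha=1}^l(\lambda^2+e_\alpha)$. This gives a map $R[w,\bar w]/(w\bar w=f)\to\mathcal N$. It is surjective modulo $(e_1,\dots,e_l)$, hence surjective by the graded Nakayama lemma. Both sides are $R$-free of rank $\binom md$, by Lemmas~\ref{lem:factor} and~\ref{lem:free}, so it is an isomorphism. For monic $g\in\mathbb K[\lambda]$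 and $0\le a\le\deg g$ let $\mathcal A_{g,a}=\mathbb K[v,\bar v]/(v\bar v=g)$ with $\deg v=a$; it has dimension $\binom{\deg g}a$ by Lemma~\ref{lem:factor}. Thus $\mathcal A=\mathcal A_{f,d}$.

\emph{Step 3: splitting $\mathcal A$.} Over $\mathbb K$ we have $f=\prod_{\alpha=0}^lf_\alpha$ with $f_\alpha=(\lambda+\sigma_\alpha)^{m_\alpha}$, where $\sigma_0=0$, $m_0=q-\epsilon$, and $\sigma_\alpha=\sqrt{e_\alpha}$, $m_\alpha=2$ for $\alpha\ge1$. The $\sigma_\alpha$ are distinct. The finite-dimensional algebra $\mathcal A$ is the product of its localizations $\mathcal A_{\mathfrak p}$ at maximal ideals, each local with nilpotent maximal ideal and residue field $\mathbb K$. The maximal ideals correspond to the factorizations $f=w\bar w$ over $\mathbb K$, that is, to the sequences $(d_\alpha)$ with $0\le d_\alpha\le m_\alpha$ and $\sum d_\alpha=d$, through $w=\prod(\lambda+\sigma_\alpha)^{d_\alpha}$.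

Recall Hensel's lemma for such a local ring $A$: a factorization of the reduction of a monic $g\in A[\lambda]$ into pairwise coprime monic factors lifts uniquely to a factorization of $g$ into monic factors. The lifted factors are pairwise comaximal in $A[\lambda]$, by Nakayama's lemma. Let $\mathfrak p$ correspond to $(d_\alpha)$. In $\mathcal A_{\mathfrak p}[\lambda]$ we get $w=\prod w_\alpha$ and $\bar w=\prod\bar w_\alpha$ with $w_\alpha,\bar w_\alpha$ monic lifts of $(\lambda+\sigma_\alpha)^{d_\alpha}$ and $(\lambda+\sigma_\alpha)^{m_\alpha-d_\alpha}$. Then $\prod(w_\alpha\bar w_\alpha)$ and $\prod f_\alpha$ are two lifts of one coprime factorization of $f$, so $w_\alpha\bar w_\alpha=f_\alpha$. This defines a homomorphism $\bigotimes_\alpha\mathcal A_{f_\alpha,d_\alpha}\to\mathcal A_{\mathfrak p}$, which is surjective because the coefficients of $w$ and $\bar w$ generate $\mathcal A_{\mathfrak p}$. Summing dimensions over all $(d_\alpha)$ gives $\binom md\le\sum\prod_\alpha\binom{m_\alpha}{d_\alpha}=\binom md$, so all these surjections are isomorphisms: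
\[
\mathcal A\cong\prod_{\sum d_\alpha=d}\ \bigotimes_{\alpha=0}^l\mathcal A_{f_\alpha,d_\alpha}.
\]

\emph{Step 4: the action of $Q$.} An idempotent $\pi$ satisfies $Q\pi=Q(\pi^2)=0$, so $Q$ preserves each factor $\mathcal A_{\mathfrak p}$. In $\mathcal A_{\mathfrak p}[\lambda]$, Lemma~\ref{lem:congruence} and the product rule give $\sum_\alpha(Qw_\alpha+\lambda^qw_\alpha')\prod_{\beta\ne\alpha}w_\beta\equiv0\pmod w$. Modulo $w_\alpha$ only the term $\alpha$ remains, and $\prod_{\beta\ne\alpha}w_\beta$ is a unit. So $Qw_\alpha\equiv\lambda^qw_\alpha'\pmod{w_\alpha}$, and $Qw_\alpha$ is the remainder of $\lambda^qw_\alpha'$ on division by $w_\alpha$. Its coefficients are polynomials in those of $w_\alpha$, and these generate $\mathcal A_{f_\alpha,d_\alpha}$ because $\bar w_\alpha$ is the quotient of $f_\alpha$ by $w_\alpha$. Hence $Q$ preserves each tensor factor, and being a derivation it is the tensor product differential.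

For $\alpha=0$, $w_0$ divides $\lambda^{q-\epsilon}$ and hence $\lambda^q$, so $Q=0$ on $\mathcal A_{f_0,d_0}$, which has dimension $\binom{q-\epsilon}{d_0}$; here we use $m_0\le q$. For $\alpha\ge1$ and $d_\alpha\in\{0,2\}$ the factor is $\mathbb K$. For $d_\alpha=1$ write $w_\alpha=\lambda+v$; then $\bar w_\alpha=\lambda+v$, the factor is $\mathbb K[v]/(v^2+e_\alpha)$, and $Qv$ is the remainder $v^q=e_\alpha^N\ne0$ of $\lambda^q$, so the factor is acyclic. By the K\"unneth theorem only sequences with $d_\alpha\in\{0,2\}$ for all $\alpha\ge1$ contribute. There are $\binom li$ of them with $d_0=d-2i$, so $\dim H(\mathcal A;Q)=\sum_i\binom li\binom{q-\epsilon}{d-2i}$.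
\end{proof}

\section{Descent from $U(r)$-equivariant cohomology}\label{sec:descent}

An upper bound for $k_Q$ requires showing that $Q$ has large rank, and decomposing the Grassmannian into cells is useless for this: $Q$ acts nontrivially only between different cells. Equivariantly the situation is better, since an orbit contributes the cohomology of a classifying space, on which $Q$ is known and has small homology. The group $O(m)$ acts transitively, but $Q$ is not linear over $H^*(BO(m))$. The subgroup $U(r)$ has cohomology in even degrees, so Lemma~\ref{lem:free} applies, and $GL_r(\mathbb C)$ still has finitely many orbits.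

From now on $r\ge0$, $m\in\{2r,2r+1\}$, $0\le d\le m$, and $V=\mathbb C^r$. For a real vector space $W$, $\operatorname{Gr}_d(W)$ is the space of \emph{real} $d$-planes. Put
\[
X=\operatorname{Gr}_d(V)\ \ (m=2r),\qquad X=\operatorname{Gr}_d(\mathbb R\oplus V)\ \ (m=2r+1),
\]
\[
U=U(r),\qquad B=H^*(BU)=F[c_1,\dots,c_r],\qquad \mathcal M=H_U^*(X),\qquad H=H_U^*(X;Q).
\]
Since $Q$ is $B$-linear, $H$ is a graded $B$-module. No relation between $r$ and $N$ is assumed until the end of this section.

We have $H^*(X)=\mathcal M\otimes_BF$, but homology does not commute with $-\otimes_BF$; the correction is measured by $\operatorname{Tor}$. For a graded $B$-module $M$ let $\operatorname{Kos}(M)=M\otimes_F\Lambda(\theta_1,\dots,\theta_r)$ be the Koszul complex, with differential $\partial(u\otimes\theta_I)=\sum_{i\in I}c_iu\otimes\theta_{I\smallsetminus i}$. We grade it by $\deg\theta_i=2i-(q-1)$, so that $\partial$ has the same degree $q-1$ as $Q$, and we call the number of $\theta$'s the \emph{weight}. Its homology is $\operatorname{Tor}(M)=\operatorname{Tor}^B(M,F)$,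 with this grading. For $0\le h\le r$ let $B_h=B/(c_{h+1},\dots,c_r)$. We use three facts.
\begin{itemize}
\item[(T1)] If $M$ is free, $\operatorname{Tor}(M)=M\otimes_BF$, in weight $0$, because $\operatorname{Kos}(B)$ is a resolution of $F$.
\item[(T2)] If $M$ has a finite filtration by graded submodules, $P(\operatorname{Tor}(M))$ is at most the sum of the series $P(\operatorname{Tor}(-))$ of the quotients, by subadditivity.
\item[(T3)] $\operatorname{Tor}(B_h)=\Lambda(\theta_{h+1},\dots,\theta_r)$, because $\operatorname{Kos}(B_h)$ is the tensor product of the Koszul complex of $F[c_1,\dots,c_h]$ with $\Lambda(\theta_{h+1},\dots,\theta_r)$, on which $\partial=0$.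
\end{itemize}

\begin{proposition}\label{prop:descent}
$P(H^*(X;Q))\le P(\operatorname{Tor}(H))$.
\end{proposition}

\begin{proof}
On $\mathcal T=\operatorname{Kos}(\mathcal M)$ let $\delta=Q+\partial$, with $Q$ acting on the factor $\mathcal M$. Since $Q$ is $B$-linear it commutes with $\partial$, so $\delta^2=0$ in characteristic $2$. We compute $H(\mathcal T;\delta)$ in two ways.

First, the projection $\mathcal T\to\mathcal M\otimes_BF=H^*(X)$, which kills positive weights, is surjective and carries $\delta$ to $Q$. Its kernel $\mathcal K$ is graded by weight and contains all elements of positive weight, and it is $\partial$-acyclic by (T1), since $\mathcal M$ is free. It is also $\delta$-acyclic. Indeed, let $v\in\mathcal K$ be a $\delta$-cycle whose components have weight $\ge k$, and let $v_k$ be the component of weight $k$. The component of $\delta v$ of weight $k-1$ is $\partial v_k$, so $v_k=\partial u$ with $u\in\mathcal K$ of weight $k+1$, and the cycle $v-\delta u$ has components of weight $\ge k+1$. Weights are at most $r$, so after finitely many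 steps $v$ is exhibited as a boundary. Therefore $H(\mathcal T;\delta)\cong H^*(X;Q)$ as graded vector spaces.

Second, filter $\mathcal T$ by the subcomplexes of elements of weight $\le k$. In the spectral sequence of this finite filtration $d^0=Q$, so $E^1=\operatorname{Kos}(H)$; then $d^1=\partial$, so $E^2=\operatorname{Tor}(H)$. Hence $P(H(\mathcal T;\delta))=P(E^\infty)\le P(\operatorname{Tor}(H))$.
\end{proof}

The series $P(\operatorname{Tor}(H))$ depends on the module structure of $H$ and not only on $P(H)$. The following theorem describes that structure as far as (T2) and (T3) require. For an integer $s$ with $0\le s\le d$ put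
\[
j=j(s)=\lfloor(d-s)/2\rfloor,\qquad h=h(s)=r-s .
\]
Call $s$ \emph{admissible} if $0\le s\le d$, $j\le h$, and moreover $s\le N$ and $s\equiv d\pmod2$ when $m=2r$, or $s\le N-1$ when $m=2r+1$. Let
\[
\ell_s(t)=t^{s(s-1)}\binom Ns_{t^2}\quad(m=2r),\qquad \ell_s(t)=t^{s(s+1)}\binom{N-1}s_{t^2}\quad(m=2r+1).
\]

\begin{theorem}\label{thm:structure}
The module $H$ has a finite filtration by graded $B$-submodules in which each quotient is a direct sum of shifted copies of $B_{r-s}$ for one admissible $s$. For each admissible $s$, the degrees of the generators of all copies of $B_{r-s}$ have generating function $\ell_s(t)\binom{h}{j}_{t^4}$.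
\end{theorem}

The proof occupies Sections~\ref{sec:BO}--\ref{sec:classes}. We first deduce the main theorems.

\begin{proof}[Proof of Theorems~\ref{thm:total} and~\ref{thm:graded}]
Proposition~\ref{prop:descent}, (T2), (T3) and Theorem~\ref{thm:structure} give
\begin{equation}\label{eq:upper}
P(H^*(X;Q))\le\sum_{s\ \mathrm{admissible}}\ell_s(t)\binom{r-s}{j}_{t^4}\prod_{i=r-s+1}^r\bigl(1+t^{2i-2N+1}\bigr).
\end{equation}
Now assume $r\ge N$ if $m=2r$ and $r\ge N-1$ if $m=2r+1$; this is the condition $l\ge0$. Then $r-s\ge0$ for every $s$ in the range of summation of Theorem~\ref{thm:graded}, and the $s$ in that range that are not admissible have $j>h$ and contribute zero. So the right side of \eqref{eq:upper} is the polynomial of Theorem~\ref{thm:graded}. We evaluate it at $t=1$, using a new variable $t$ to sum. If $m=2r=q+2l$, then $r-N=l$ and the value is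
\[
\sum_{s+2j=d}\binom Ns2^s\binom{r-s}j=[t^d]\sum_{s=0}^N\binom Ns(2t)^s(1+t^2)^{r-s}=[t^d]\,(1+2t+t^2)^N(1+t^2)^{l},
\]
which is $[t^d](1+t)^q(1+t^2)^l$. If $m=2r+1=q-1+2l$, then $r-(N-1)=l$. Since $[t^a](1+t)(1+t^2)^h=\binom h{\lfloor a/2\rfloor}$ for $a\ge0$, the value is
\[
[t^d]\,(1+t)\sum_{s=0}^{N-1}\binom{N-1}s(2t)^s(1+t^2)^{r-s}=[t^d]\,(1+t)(1+t)^{2N-2}(1+t^2)^l,
\]
which is $[t^d](1+t)^{q-1}(1+t^2)^l$. In both cases the upper bound for $k_Q(X)$ equals the lower bound of Proposition~\ref{prop:lower}, which proves Theorem~\ref{thm:total}. The two sides of the coefficientwise inequality \eqref{eq:upper} thus have the same finite value at $t=1$, so \eqref{eq:upper} is an equality, which is Theorem~\ref{thm:graded}.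
\end{proof}

\section{Two small cases}\label{sec:examples}

\subsection{Odd-dimensional projective spaces}\label{subsec:rp}
Let $d=1$ and $m=2r\ge2$. The group $U$ acts transitively on real lines in $V$, with stabilizer $O(1)\times U(r-1)$. So $\mathcal M=F[x]\otimes F[\bar p_1,\dots,\bar p_{r-1}]$, where $\bar p$ is the Chern polynomial of the complement $E'$ of the complex line spanned by the real line $A$. With $z=x^2$, the $Q$-homology of $F[x]$ is $F[z]/(z^N)$, since $Q(xz^k)=z^{N+k}$. Hence $H=F[z]/(z^N)\otimes F[\bar p]$. From $V=(A\otimes\mathbb C)\oplus E'$ we get $c_V(\zeta)=(\zeta+z)\bar p(\zeta)$, that is, $c_i=\bar p_i+z\bar p_{i-1}$ with $\bar p_0=1$ and $\bar p_r=0$. On $z^uH/z^{u+1}H$ the class $c_i$ acts as $\bar p_i$ for $i<r$ and $c_r$ acts as zero, so this quotient is a copy of $B_{r-1}$ generated in degree $2u$, for $0\le u<N$. This is Theorem~\ref{thm:structure} with $s=1$, and the bound \eqref{eq:upper} is the polynomial \eqref{eq:rp}. The odd classes of $H^*(X;Q)$ are accounted for by $\theta_r$: the totally real part $A$ of the plane makes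 the top Chern class act nilpotently on $H$. For $r<N$ the bound has total $2N>\dim H^*(X)$, so it is not sharp, and the formulas of the main theorems fail without the hypothesis $r\ge N$.

\subsection{Two-planes in $\mathbb R^4$}\label{subsec:gr24}
Let $n=0$, $d=2$, $r=2$, so $Q=Sq^1$ and $N=1$. A real $2$-plane in $\mathbb C^2$ is either a complex line $E$ or the real span of a complex basis. The complex lines form a closed $U$-orbit $Y_1=\mathbb{CP}^1$ with $H_U^*(Y_1)=F[e,e']$, where $e,e'$ are the Euler classes of $E$ and $E'=V/E$; the normal bundle is $E\otimes E'$ (Lemma~\ref{lem:strata}), with Euler class $e+e'$. The complement $Y_0$ is $GL_2(\mathbb C)/GL_2(\mathbb R)$, with $H_U^*(Y_0)=H^*(BO(2))=F[w_1,w_2]$. There $Qw_1=w_1^2$ and $Qw_2=w_1w_2$, so $Q(w_1^aw_2^b)=(a+b)w_1^{a+1}w_2^b$, and the homology has basis the even powers of $w_2$. Lemma~\ref{lem:gysin} and subadditivity give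
\[
P(H)\le\frac{y}{(1-y)^2}+\frac1{1-y^2}=\frac{1+y^2}{(1-y)(1-y^2)} .
\]
The right side is the series of a free $B$-module on generators of degrees $0$ and $4$. To find such generators we need $Q$-cycles in $\mathcal M$, and squares are at hand: take $1$ and $w_2(S)^2$, with $S$ the tautological bundle. On $Y_1$ they restrict to $1$ and $e^2$, while $c_1\mapsto e+e'$ and $c_2\mapsto ee'$. The ring $F[e,e']$ is free over $F[c_1,c_2]$ on $1,e$, and $e^2=c_1e+c_2$, so $1$ and $e^2$ are independent over $B$. Hence the inequality is an equality, $H$ is free on these two classes, and \eqref{eq:upper} reads $P(H^*(X;Q))\le1+t^4$. This is sharp: $H^*(X)=F[w_1,w_2]/(w_1^3,\,w_1^2w_2+w_2^2)$ has basis $1,w_1,w_1^2,w_2,w_1w_2,w_2^2$, and $Q$ cancels $w_1$ against $w_1^2$ and $w_2$ against $w_1w_2$.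

The general case combines the two features. The bounds from several strata add up to a closed form, and this form is realized by restricting squares to a single stratum; the index $s$ counts how many top Chern classes act nilpotently.

\section{The $Q$-homology of $BO(a)$}\label{sec:BO}

For a finite multiset $\mu$ of non-negative integers, its \emph{parts}, let $|\mu|$ be the number of parts and $\|\mu\|$ their sum. The union $\mu\cup\nu$ adds multiplicities, and $2\nu=\nu\cup\nu$. The monomial symmetric function $m_\mu$ in $|\mu|$ variables is the sum of the distinct monomials whose exponents are an arrangement of $\mu$; for $|\mu|=a$ these functions form a basis of the symmetric polynomials in $a$ variables. Put $z_i=x_i^2$ and $C_a=F[z_1,\dots,z_a]^{S_a}\subset H^*(BO(a))$. The ring $C_a$ consists of cycles, so it acts on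
\[
\mathcal H_a=H^*(BO(a);Q).
\]
Let $\mathcal H_a^+$ be the homology of the ideal $w_aH^*(BO(a))$ of symmetric polynomials divisible by $x_1\cdots x_a$; the proof below shows that it is a subcomplex. It enters for odd $m$, where $w_a$ divides an Euler class.

\begin{lemma}\label{lem:BO}
The classes of the $m_\mu(z)$ with $|\mu|=a$ such that every part $\ge N$ has even multiplicity form a basis of $\mathcal H_a$, and all other $m_\mu(z)$ are zero in $\mathcal H_a$. The classes of the $m_\mu(z)$ that satisfy the same condition and have all parts $\ge1$ form a basis of $\mathcal H_a^+$.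
\end{lemma}

\begin{proof}
For a complex $W$ let $\Gamma^a(W)=(W^{\otimes a})^{S_a}$. Then $H^*(BO(a))=\Gamma^a(F[x])$ and $w_aH^*(BO(a))=\Gamma^a(xF[x])$. Suppose $W=\bigoplus_\beta W_\beta$ as complexes. Then $W^{\otimes a}$ is the direct sum of the subcomplexes $W_{\beta_1}\otimes\dots\otimes W_{\beta_a}$, which $S_a$ permutes. An invariant element is determined by one component from each orbit, and that component is any element fixed by the stabilizer. So $\Gamma^a(W)=\bigoplus\bigotimes_\beta\Gamma^{a_\beta}(W_\beta)$ as complexes, the sum being over all $(a_\beta)$ with $\sum a_\beta=a$.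

With $z=x^2$, the complex $F[x]$ is the direct sum of the pairs $xz^k\mapsto z^{N+k}$, $k\ge0$, and the lines spanned by $z^k$, $0\le k<N$. For a line, $\Gamma^b$ is one-dimensional with zero differential. For a pair $u\mapsto v$, $\Gamma^b$ has basis $\gamma_0,\dots,\gamma_b$, where $\gamma_k$ is the sum of all words with $b-k$ letters $u$ and $k$ letters $v$. A word with $k+1$ letters $v$ arises in $k+1$ ways by changing one $u$ into $v$, so $Q\gamma_k=(k+1)\gamma_{k+1}$ for $k<b$, and $Q\gamma_b=0$. Thus $Q$ pairs $\gamma_0$ with $\gamma_1$, $\gamma_2$ with $\gamma_3$, and so on: for $b$ even the homology is spanned by $\gamma_b=v^{\otimes b}$, and for $b$ odd it is zero and $v^{\otimes b}$ is a boundary. The element $m_\mu(z)$ corresponds to the tensor product of the cycles $(z^k)^{\otimes a_k}$, with $a_k$ the multiplicity of $k$ in $\mu$, so the K\"unneth theorem gives the first statement. The subcomplex $xF[x]$ is the sum of the same pairs and the lines spanned by $z,\dots,z^{N-1}$, which gives the second.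
\end{proof}

Every multiset is uniquely $\mu=O\cup2\nu$ with $O$ a set, namely the set of values of odd multiplicity, and the condition in Lemma~\ref{lem:BO} says $O\subset\{0,\dots,N-1\}$. This suggests isolating the case $\nu=\varnothing$. Let $L_s\subset\mathcal H_s$ be the span of the classes $m_O(z)$ with $O$ an $s$-element subset of $\{0,\dots,N-1\}$, and $L_s^+\subset L_s$ the span of those with $0\notin O$. The degree of $m_O(z)$ is $2\|O\|$. Subtracting $0,1,\dots,s-1$ from the elements of $O$ in increasing order gives a partition in an $s\times(N-s)$ box, and such partitions have generating function $\binom Ns_y$. For $L_s^+$ subtract $1,\dots,s$ and use an $s\times(N-1-s)$ box. Hence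
\begin{equation}\label{eq:PL}
P(L_s)=y^{s(s-1)/2}\binom Ns_y,\qquad P(L^+_s)=y^{s(s+1)/2}\binom{N-1}s_y .
\end{equation}
So $\ell_s(t)=P(L_s^\bullet)$, where $L_s^\bullet=L_s$ if $m=2r$ and $L_s^\bullet=L_s^+$ if $m=2r+1$. Multisets $\nu$ with $|\nu|=b$, counted by $v^{\|\nu\|}$, have generating function $1/(v)_b$, and those with positive parts $v^b/(v)_b$. Taking $v=y^2$,
\begin{equation}\label{eq:PH}
P(\mathcal H_a)=\sum_{s+2b=a}\frac{P(L_s)}{(y^2)_b},\qquad P(\mathcal H^+_a)=\sum_{s+2b=a}\frac{P(L^+_s)\,y^{2b}}{(y^2)_b}.
\end{equation}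

\begin{lemma}\label{lem:Lmodule}
$L_s$ and $L_s^+$ are $C_s$-submodules of $\mathcal H_s$.
\end{lemma}

\begin{proof}
For an exponent vector $\beta$ let $\Sigma(\beta)=\sum_{\sigma\in S_s}\sigma(z^\beta)$. If $\beta$ has a repeated entry its stabilizer has even order and $\Sigma(\beta)=0$; otherwise $\Sigma(\beta)=m_\beta(z)$, and this is zero in $\mathcal H_s$ if an entry is $\ge N$, by Lemma~\ref{lem:BO}. So the class of every $\Sigma(\beta)$ lies in $L_s$, and in $L_s^+$ if all entries are positive. If $g=\sum_\alpha g_\alpha z^\alpha$ is symmetric, then $g\,\Sigma(\beta)=\sum_\sigma\sigma(gz^\beta)=\sum_\alpha g_\alpha\Sigma(\alpha+\beta)$.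
\end{proof}

\section{Strata and an upper bound for $P(H)$}\label{sec:strata}

\subsection{Real planes in a complex vector space}
Let $G=GL_r(\mathbb C)$, let $J$ be multiplication by $\sqrt{-1}$ on $V$, and let $Y=\operatorname{Gr}_{d'}(V)$ for some $d'\ge0$; we need $d'=d$ and $d'=d-1$. For $P\in Y$ the subspaces $P\cap JP$ and $P+JP$ are complex. For $i\ge0$ let
\[
Y_i=\{P\in Y:\dim_{\mathbb C}(P\cap JP)=i\},\qquad a=d'-2i,\qquad i'=r-a-i .
\]
On $Y_i$ there are $G$-equivariant bundles $E$, $A$, $E'$ with fibers $P\cap JP$, $P/(P\cap JP)$ and $V/(P+JP)$. Let $w_1,\dots,w_a$ be the Stiefel--Whitney classes of $A$, and let $p=\prod(\zeta+e_\alpha)$ and $\bar p=\prod(\zeta+e'_\beta)$ be the Chern polynomials of $E$ and $E'$.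

\begin{lemma}\label{lem:strata}
\begin{itemize}
\item[(a)] $Y_i$ is nonempty if and only if $a,i'\ge0$, and then it is a single $G$-orbit. The set $Y_{\le i}=\bigcup_{k\le i}Y_k$ is open in $Y$, and $Y_i$ is a closed submanifold of it.
\item[(b)] $H_U^*(Y_i)=F[w_1,\dots,w_a]\otimes F[p,\bar p]$ with $\deg p=i$ and $\deg\bar p=i'$. Over $(Y_i)_{hU}$, with $S$ the tautological bundle, $S\cong E\oplus A$, $V\cong E\oplus(A\otimes\mathbb C)\oplus E'$ and $V/S\cong A\oplus E'$.
\item[(c)] The normal bundle of $Y_i$ in $Y$ is $E\otimes_{\mathbb C}E'$. Its Euler class $\prod_{\alpha,\beta}(e_\alpha+e'_\beta)$ is a nonzero element of $F[p,\bar p]$ of degree $2ii'$.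
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $P\in Y_i$, $E=P\cap JP$, $A=P/E\subset V/E$. If $v\in P$ and $v\in Jv'+E$ with $v'\in P$, then $v\in P\cap JP=E$; so $A\cap JA=0$, and a real basis of $A$ is a complex basis of $(P+JP)/E$. Hence $\dim_{\mathbb C}E'=i'$, and there is a complex basis of $V$ in which $P$ is the standard plane $P_i=\mathbb C^i\oplus\mathbb R^a\oplus0\subset\mathbb C^i\oplus\mathbb C^a\oplus\mathbb C^{i'}$. Conversely $P_i\in Y_i$ when $a,i'\ge0$. The function $\dim_{\mathbb R}(P\cap JP)=2d'-\dim_{\mathbb R}(P+JP)$ is upper semicontinuous, so each $Y_{\le i}$ is open and $Y_i=Y_{\le i}\smallsetminus Y_{\le i-1}$ is closed in it. A locally closed orbit of a second countable Lie group is an embedded submanifold, diffeomorphic to the quotient of the group by the stabilizer.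

(b) An element of $G$ fixes $P_i$ if and only if it preserves $\mathbb C^i$ and $\mathbb C^{i+a}$ and induces a real matrix on $\mathbb C^a$. So the stabilizer $G_i$ consists of the block upper triangular matrices with diagonal blocks in $GL_i(\mathbb C)$, $GL_a(\mathbb R)$, $GL_{i'}(\mathbb C)$ and arbitrary complex blocks above the diagonal, and the inclusion of $U(i)\times O(a)\times U(i')$ in $G_i$ is a homotopy equivalence. As $G/U$ is contractible,
\[
(Y_i)_{hU}\simeq(G/G_i)_{hG}\simeq B\bigl(U(i)\times O(a)\times U(i')\bigr),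
\]
and $E,A,E'$ correspond to the three universal bundles. Exact sequences of $U$-equivariant bundles split. The three isomorphisms follow from the filtrations $E\subset S$, $E\subset S+JS\subset V$ and $(S+JS)/S\subset V/S$, since $(S+JS)/E\cong A\otimes\mathbb C$ by (a) and $(S+JS)/S\cong JS/E\cong A$.

(c) The tangent space $T_PY$ is $\operatorname{Hom}_{\mathbb R}(P,V/P)$. Send $\varphi\in T_PY$ to the antilinear part $\frac12(\psi+J\psi J)$ of the composite $\psi\colon E\subset P\to V/P\to E'$. This is a surjection onto the space of antilinear maps $E\to E'$, natural in $P$. The tangent space of the orbit consists of the maps induced by complex-linear endomorphisms of $V$, for which $\psi$ is complex-linear, so it lies in the kernel. It equals the kernel by a dimension count: with $r=i+a+i'$,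
\[
\dim Y_i=2r^2-(2i^2+a^2+2i'^2+2ia+2ii'+2ai')=a^2+2ia+2ii'+2ai',
\]
and $\dim Y=(2i+a)(a+2i')=\dim Y_i+2ii'$. So the normal bundle is $\operatorname{Hom}_{\mathbb C}(\bar E,E')$, which the Hermitian metric identifies $U$-equivariantly with $E\otimes_{\mathbb C}E'$.
\end{proof}

\subsection{Two identities}
The stratum $Y_i$ will contribute $y^{ii'}P(\mathcal H_a)/((y)_i(y)_{i'})$ to the bound. After inserting \eqref{eq:PH}, the factor $P(L_s)$ occurs in all strata with $a=s+2b$. Raising $b$ by one lowers both $i$ and $i'$ by one, so the coefficient of $P(L_s)$ has the form $\Phi(j,k)=\sum_b\Phi_b(j,k)$, where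
\[
\Phi_b(j,k)=\frac{y^{(j-b)(k-b)}}{(y^2)_b\,(y)_{j-b}\,(y)_{k-b}}\quad\text{for }0\le b\le\min(j,k),
\]
and $\Phi_b(j,k)=0$ otherwise. In particular $\Phi(j,k)=0$ if $j<0$ or $k<0$. The series in Section~\ref{subsec:gr24} is $\Phi(1,1)$.

\begin{lemma}\label{lem:identities}
\begin{itemize}
\item[(a)] For $j,k\ge0$ and $h=j+k$, $\;\Phi(j,k)=\dfrac{\prod_{i=1}^h(1+y^i)}{(y^2)_j(y^2)_k}=\dfrac1{(y)_h}\dbinom hj_{y^2}$.
\item[(b)] For all $j,k$, $\;\Phi(j,k)=\Phi(j,k-1)+\sum_by^{k+b}\Phi_b(j,k)$.
\end{itemize}
\end{lemma}

\begin{proof}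
Let $j,k\ge0$. For all $b$,
\begin{equation}\label{eq:rec}
(y^b-y^j)\Phi_b(j,k)=y^k\Phi_b(j-1,k),\qquad(1-y^{2b})\Phi_b(j,k)=\Phi_{b-1}(j-1,k-1).
\end{equation}
For the first, if $0\le b<j$ and $b\le k$, the factor $1-y^{j-b}$ cancels against $(y)_{j-b}$ and the exponents agree because $b+(j-b)(k-b)=k+(j-1-b)(k-b)$; otherwise both sides vanish. For the second, $1-y^{2b}$ cancels against $(y^2)_b$ if $1\le b\le\min(j,k)$; otherwise both sides vanish. Summing the first identity over $b$, and using the symmetry $\Phi_b(j,k)=\Phi_b(k,j)$,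
\begin{equation}\label{eq:star}
\sum_by^b\Phi_b(j,k)=y^j\Phi(j,k)+y^k\Phi(j-1,k)=y^k\Phi(j,k)+y^j\Phi(j,k-1).
\end{equation}

(a) The two closed forms agree because $\prod_{i\le h}(1+y^i)=(y^2)_h/(y)_h$. We induct on $j$; for $j=0$, $\Phi(0,k)=1/(y)_k$ as claimed. Let $j\ge1$. Multiply the first identity of \eqref{eq:rec} by $y^b$ and sum:
\[
\sum_by^{2b}\Phi_b(j,k)=y^j\sum_by^b\Phi_b(j,k)+y^k\sum_by^b\Phi_b(j-1,k).
\]
The left side is $\Phi(j,k)-\Phi(j-1,k-1)$ by the second identity. On the right use the first form of \eqref{eq:star} for $(j,k)$ and the second form for $(j-1,k)$. Collecting terms,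
\[
(1-y^{2j})\Phi(j,k)=(1+y^{h-1})\Phi(j-1,k-1)+(y^h+y^{2k})\Phi(j-1,k).
\]
By induction $(1+y^{h-1})\Phi(j-1,k-1)=(1-y^{2k})\Phi(j-1,k)$, both sides being zero if $k=0$. So the right side is $(1+y^h)\Phi(j-1,k)$, and the claim for $(j,k)$ follows from that for $(j-1,k)$.

(b) If $j<0$ or $k<0$ all terms vanish. Otherwise the second form of \eqref{eq:star} shows that the right side is $(1+y^h)\Phi(j,k-1)+y^{2k}\Phi(j,k)$, and $(1+y^h)\Phi(j,k-1)=(1-y^{2k})\Phi(j,k)$ by (a), both sides being zero if $k=0$.
\end{proof}

\subsection{The bound}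

\begin{proposition}\label{prop:bound}
$\displaystyle P(H)\le\sum_{s\ \mathrm{admissible}}P(L_s^\bullet)\,\frac1{(y)_{h}}\binom{h}{j}_{y^2}$.
\end{proposition}

\begin{proof}
First let $Y=\operatorname{Gr}_d(V)$. Apply Lemma~\ref{lem:gysin} to each nonempty $Y_i\subset Y_{\le i}$. The ring $H_U^*(Y_i)$ is a domain and the Euler class $e_{(i)}$ is a nonzero element of $F[p,\bar p]$, on which $Q=0$. The ideal it generates is $F[w_1,\dots,w_a]\otimes e_{(i)}F[p,\bar p]$, with homology $\mathcal H_a\otimes e_{(i)}F[p,\bar p]$. By subadditivity and induction on $i$,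
\[
P(H_U^*(Y;Q))\le\sum_i\frac{y^{ii'}P(\mathcal H_a)}{(y)_i(y)_{i'}}\qquad(a=d-2i,\ i'=r-a-i,\ i,a,i'\ge0).
\]
Insert \eqref{eq:PH} with $a=s+2b$. For $s\equiv d\pmod 2$ put $j=(d-s)/2$ and $k=r-s-j$; then $i=j-b$ and $i'=k-b$, so
\begin{equation}\label{eq:even}
P(H_U^*(\operatorname{Gr}_d(V);Q))\le\sum_{0\le s\le d,\ s\equiv d\ (2)}P(L_s)\,\Phi\bigl(\tfrac{d-s}2,\,r-s-\tfrac{d-s}2\bigr).
\end{equation}
If $m=2r$, a term is nonzero only if $s\le N$ and $k=h-j\ge0$, that is, if $s$ is admissible, and Lemma~\ref{lem:identities}(a) finishes the proof.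

Let $m=2r+1$. Let $Z\subset X$ be the closed submanifold of planes containing the line $\mathbb R$. It is empty if $d=0$, and otherwise $Z\cong\operatorname{Gr}_{d-1}(V)$ by $S\mapsto\mathbb R\oplus S$. A plane $P\notin Z$ meets $\mathbb R$ trivially, so the maps $\operatorname{diag}(\tau,1)$ of $\mathbb R\oplus V$, $\tau\in[0,1]$, are injective on $P$ and define a $U$-equivariant deformation retraction of $X\smallsetminus Z$ onto $\operatorname{Gr}_d(V)$. Thus $P(H_U^*(X\smallsetminus Z;Q))$ is bounded by \eqref{eq:even}.

It remains to attach $Z$, which we do one stratum at a time. Let $Z_i$ be the strata of $Z$, now with $a=d-1-2i$ and $i'=r-a-i$. The sets $W_i=(X\smallsetminus Z)\cup Z_{\le i}$ are open in $X$, and $Z_i=W_i\smallsetminus W_{i-1}$ is a closed submanifold of $W_i$. Comparing $\operatorname{Hom}(\mathbb R\oplus S,V/S)$ with $\operatorname{Hom}(S,V/S)$ shows that the normal bundle of $Z$ in $X$ is $V/S$. By Lemma~\ref{lem:strata} the normal bundle of $Z_i$ in $X$ is $A\oplus E'\oplus(E\otimes E')$, with Euler class $w_ae_{(i)}^+$, where $e_{(i)}^+=\prod_\beta e'_\beta\prod_{\alpha,\beta}(e_\alpha+e'_\beta)\in F[p,\bar p]$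 is nonzero of degree $2(i+1)i'$. The ideal in Lemma~\ref{lem:gysin} is now $w_aF[w_1,\dots,w_a]\otimes e_{(i)}^+F[p,\bar p]$, with homology $\mathcal H_a^+\otimes e_{(i)}^+F[p,\bar p]$. Therefore $P(H)$ is at most the right side of \eqref{eq:even} plus
\begin{equation}\label{eq:Z}
\sum_i\frac{y^{(i+1)i'}P(\mathcal H_a^+)}{(y)_i(y)_{i'}}\qquad(a=d-1-2i,\ i'=r-a-i,\ i,a,i'\ge0).
\end{equation}
We collect the coefficient of $P(L_s^+)$, with $j=\lfloor(d-s)/2\rfloor$ and $k=r-s-j$. A set $O$ either omits $0$ or is $\{0\}\cup O'$ with $\|O\|=\|O'\|$, so $P(L_s)=P(L_s^+)+P(L_{s-1}^+)$, where $L^+_{-1}=0$. If $d-s$ is even, $P(L_s^+)$ occurs only in the term $s$ of \eqref{eq:even}, with coefficient $\Phi(j,k)$. If $d-s$ is odd, it occurs in the term $s+1$ of \eqref{eq:even}, with coefficient $\Phi(j,k-1)$, and in \eqref{eq:Z}. There $a=s+2b$ gives $i=j-b$ and $i'=k-b$, and since $(j-b+1)(k-b)+2b=(j-b)(k-b)+k+b$, the coefficient obtained from \eqref{eq:PH} is $\sum_by^{k+b}\Phi_b(j,k)$. By Lemma~\ref{lem:identities}(b) the total coefficient is again $\Phi(j,k)$. So $P(H)\le\sum_{0\le s\le d}P(L_s^+)\Phi(j,k)$.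 A term is nonzero only if $s\le N-1$ and $k\ge0$, that is, if $s$ is admissible, and Lemma~\ref{lem:identities}(a) finishes the proof.
\end{proof}

\section{Explicit classes and the structure of $H$}\label{sec:classes}

We now exhibit a submodule of $H$ whose series is at least the bound of Proposition~\ref{prop:bound} and whose structure is visible. The factor $\frac1{(y)_h}\binom hj_{y^2}$ is the series of a free module over a polynomial ring on $h$ Chern classes whose generators have twice the degrees of those in Lemma~\ref{lem:factor}. This points to squares, as in Section~\ref{subsec:gr24}.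

\subsection{The module of squares}
Let $0\le j\le h$, let $p,\bar p$ be monic in $\zeta$ of degrees $j$ and $h-j$ with indeterminate coefficients and roots of degree $2$, and let $p\bar p=\kappa=\zeta^h+\kappa_1\zeta^{h-1}+\dots+\kappa_h$. Let $D_{h,j}\subset F[p,\bar p]$ be the $F[\kappa]$-span of the squares $g^2$, $g\in F[p]$.

\begin{lemma}\label{lem:D}
$D_{h,j}$ is $F[\kappa]$-free on a homogeneous basis with generating function $\binom hj_{y^2}$. In particular $P(D_{h,j})=\frac1{(y)_h}\binom hj_{y^2}$.
\end{lemma}

\begin{proof}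
By Lemma~\ref{lem:factor}, $F[p,\bar p]$ is $F[\kappa]$-free on homogeneous elements $b_\alpha$ with generating function $\binom hj_y$. We show that the $b_\alpha^2$ form a basis of $D_{h,j}$. For a ring $R$ of characteristic $2$ write $R^2$ for its subring of squares.

\emph{They span.} The squares form a subring of $F[p]$, so $D_{h,j}$ is a ring. Let $g\mapsto g^{(2)}$ be the ring endomorphism of $F[p,\bar p][\zeta]$ that squares coefficients. Then $p^{(2)}\bar p^{(2)}=\kappa^{(2)}$, and division of $\kappa^{(2)}$ by the monic polynomial $p^{(2)}$ takes place in $D_{h,j}[\zeta]$. So the squares of the coefficients of $\bar p$ lie in $D_{h,j}$, and $D_{h,j}=F[\kappa]\cdot F[p,\bar p]^2$. Squaring $F[p,\bar p]=\sum F[\kappa]b_\alpha$ gives $F[p,\bar p]^2=\sum F[\kappa]^2b_\alpha^2$, so $D_{h,j}=\sum F[\kappa]b_\alpha^2$.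

\emph{They are independent.} Let $M_0\subset M_1$ be the fraction fields of $F[\kappa]\subset F[p,\bar p]$. The $M_0$-span of the $b_\alpha$ is a finite-dimensional domain over $M_0$, hence a field, hence $M_1$; so the $b_\alpha$ are an $M_0$-basis of $M_1$. The extension $M_1/M_0$ is separable, being contained in the Galois extension $F(e_1,\dots,e_h)/F(e_1,\dots,e_h)^{S_h}$ generated by the roots of $\kappa$. So $M_1$ is both separable and purely inseparable over the subfield $M_0M_1^2$, and $M_1=M_0M_1^2$. As $M_1^2=\sum M_0^2b_\alpha^2$, the $b_\alpha^2$ span $M_1$ over $M_0$, and by their number they form a basis.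
\end{proof}

\subsection{Restricting squares to strata}
If $g$ is a monic polynomial of degree $|\mu|$ over a commutative $F$-algebra, $m_\mu(g)$ denotes $m_\mu$ evaluated at the roots of $g$, a polynomial in the coefficients of $g$. Let $S_X$ be the tautological $d$-plane bundle on $X_{hU}$, with roots $x_1,\dots,x_d$. For $|\mu|=d$ the element
\[
m_\mu(c_{S_X\otimes\mathbb C})=m_\mu(x_1^2,\dots,x_d^2)=m_\mu(x_1,\dots,x_d)^2\in\mathcal M
\]
is a square, hence a cycle. Let $[m_\mu]\in H$ be its class.

To detect the part of $H$ indexed by an admissible $s$, we restrict to the smallest stratum in which $L_s^\bullet$ contributed to the bound, the one with $b=0$. If $d-s$ is even this is the stratum $Y_j$ of $\operatorname{Gr}_d(V)\subset X$; if $d-s$ is odd, which happens only for $m=2r+1$, it is the stratum $Z_j$ of $Z\cong\operatorname{Gr}_{d-1}(V)$. In both cases $(i,a,i')=(j,s,h-j)$, and the stratum is nonempty because $j\le h$. Restriction induces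
\[
\rho_s\colon H\to\mathcal H_s\otimes F[p,\bar p],\qquad\deg p=j,\quad\deg\bar p=h-j .
\]
Let $\phi=c_{A\otimes\mathbb C}=\prod_{i=1}^s(\zeta+z_i)$, with coefficients in $C_s$. By Lemma~\ref{lem:strata}(b), on the stratum
\begin{equation}\label{eq:restr}
c_V=\phi\,p\,\bar p,\qquad c_{S_X\otimes\mathbb C}=\phi\,p^2\ \ (d-s\text{ even}),\qquad c_{S_X\otimes\mathbb C}=\zeta\,\phi\,p^2\ \ (d-s\text{ odd}),
\end{equation}
the last because $S_X=\mathbb R\oplus E\oplus A$ on $Z_j$.

For $|\mu|=d$ let $O_\mu$ be the set of values of odd multiplicity in $\mu$ if $m=2r$, and the set of values $\ge1$ of odd multiplicity if $m=2r+1$.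

\begin{lemma}\label{lem:restriction}
Let $s$ be admissible and $|\mu|=d$. If $|O_\mu|>s$, then $\rho_s[m_\mu]=0$. If $|O_\mu|=s$, then $\mu=O_\mu\cup2\nu$ for $d-s$ even and $\mu=\{0\}\cup O_\mu\cup2\nu$ for $d-s$ odd, for a unique $\nu$ with $|\nu|=j$, and $\rho_s[m_\mu]=m_{O_\mu}(\phi)\otimes m_\nu(p)^2$.
\end{lemma}

\begin{proof}
For monic $g_1,g_2$ we have $m_\mu(g_1g_2)=\sum m_{\mu_1}(g_1)m_{\mu_2}(g_2)$, summed over the decompositions $\mu=\mu_1\cup\mu_2$ with $|\mu_i|=\deg g_i$. We evaluate two factors. First, $m_{\{k\}}(\zeta)=0^k$ is $1$ for $k=0$ and $0$ otherwise. Second, $m_\eta(p^2)=m_\eta(e_1,e_1,\dots,e_j,e_j)$ is a sum over arrangements of $\eta$ in $j$ pairs of places. The arrangements with different entries in some pair cancel in twos, by swapping the entries of the first such pair. The others exist only if $\eta=2\nu$, and then they sum to $m_\nu(e_1^2,\dots,e_j^2)=m_\nu(p)^2$. By \eqref{eq:restr}, for $d-s$ even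
\[
\rho_s[m_\mu]=\sum_{\mu=\mu'\cup2\nu,\ |\mu'|=s}m_{\mu'}(\phi)\otimes m_\nu(p)^2 ;
\]
for $d-s$ odd the sum is over the decompositions $\mu=\{0\}\cup\mu'\cup2\nu$ with $|\mu'|=s$. In every term each element of $O_\mu$ has odd multiplicity in $\mu'$, so $O_\mu\subset\mu'$. Hence there is no term if $|O_\mu|>s$, and if $|O_\mu|=s$ the only possible term has $\mu'=O_\mu$. This term exists: for $m=2r$, $\mu=O_\mu\cup2\nu$ by definition of $O_\mu$; for $m=2r+1$ the number of positive parts of $\mu$ has the parity of $s$, so the multiplicity of $0$ has the parity of $d-s$, which gives the stated form of $\mu$.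
\end{proof}

\subsection{The filtration}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Let $L^\bullet_{s,u}$ be the part of $L_s^\bullet$ of degree $2u$, and let $I$ be the finite set of pairs $(s,u)$ with $s$ admissible and $L^\bullet_{s,u}\ne0$, ordered lexicographically. The first coordinate makes $\rho_s$ vanish on later terms, by Lemma~\ref{lem:restriction}; the second plays the role of the filtration by powers of $z$ in Section~\ref{subsec:rp}. Call $\mu$ with $|\mu|=d$ \emph{good} if $|O_\mu|$ is admissible and $O_\mu\subset\{0,\dots,N-1\}$; its \emph{type} is $(|O_\mu|,\|O_\mu\|)\in I$. For $(s,u)\in I$ let $G^{\ge(s,u)}$ and $G^{>(s,u)}$ be the $B$-submodules of $H$ generated by the $[m_\mu]$ with $\mu$ good of type $\ge(s,u)$ and $>(s,u)$. They form a finite filtration of the submodule $\mathcal G$ generated by all good $[m_\mu]$.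

Fix $(s,u)\in I$, and write $L^\bullet_{s,\ge u}$, $L^\bullet_{s,>u}$ for the parts of $L_s^\bullet$ of degree $\ge2u$, $>2u$. By Lemma~\ref{lem:Lmodule} these are $C_s$-submodules of $\mathcal H_s$, and the elements of $C_s$ of positive degree act as zero on their quotient $L^\bullet_{s,u}$. The map $\rho_s$ is $B$-linear, with $B$ acting on the target through the coefficients of $\phi p\bar p$, which lie in $C_s\otimes F[p,\bar p]$. By Lemma~\ref{lem:restriction}, $\rho_s$ maps the generators of $G^{\ge(s,u)}$, and hence the whole module, into $L^\bullet_{s,\ge u}\otimes F[p,\bar p]$, and in the same way it maps $G^{>(s,u)}$ into $L^\bullet_{s,>u}\otimes F[p,\bar p]$. So it induces a $B$-linear map of degree $0$,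
\[
\pi\colon G^{\ge(s,u)}/G^{>(s,u)}\to L^\bullet_{s,u}\otimes F[p,\bar p].
\]
On the target $\phi$ may be replaced by $\zeta^s$, so $B$ acts through the coefficients of $\zeta^sp\bar p$: the class $c_i$ acts as $\kappa_i$ for $i\le h$ and as $0$ for $i>h$. The image of $\pi$ is generated by the elements $m_O(\phi)\otimes m_\nu(p)^2$ coming from good $\mu$ of type $(s,u)$. Every basis element $m_O$ of $L^\bullet_{s,u}$ occurs with every $\nu$ of size $j$, for $\mu=O\cup2\nu$ or $\mu=\{0\}\cup O\cup2\nu$. The $m_\nu(p)$ form a basis of $F[p]$, so their squares span the squares in $F[p]$. Hence the image of $\pi$ is $L^\bullet_{s,u}\otimes D_{h,j}$. By Lemma~\ref{lem:D} and Proposition~\ref{prop:bound},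
\[
P(H)\ge P(\mathcal G)=\sum_{(s,u)\in I}P\bigl(G^{\ge(s,u)}/G^{>(s,u)}\bigr)\ge\sum_{s\ \mathrm{admissible}}P(L_s^\bullet)\frac1{(y)_h}\binom hj_{y^2}\ge P(H).
\]
All coefficients are finite, so all inequalities are equalities. Thus $\mathcal G=H$, and each $\pi$ is an isomorphism onto $L^\bullet_{s,u}\otimes D_{h,j}$. By Lemma~\ref{lem:D}, $D_{h,j}$ with the action above is a direct sum of shifted copies of $B_h=B_{r-s}$ with generating function $\binom hj_{t^4}$, and $\sum_uP(L^\bullet_{s,u})=\ell_s(t)$ by \eqref{eq:PL}.
\end{proof}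

\section{A conditional consequence for Morava $K$-theory}\label{sec:morava}

This section depends on a theorem that we quote without proof, and nothing above uses it. Let $K(n)$, $n\ge1$, be Morava $K$-theory, with coefficients the graded field $\mathbb F_p[v_n^{\pm1}]$, and let $K(0)$ be rational homology. These theories have K\"unneth isomorphisms, and $K(n)^*(Y)$ and $K(n)_*(Y)$ have the same rank for a finite complex $Y$. Kuhn and Lloyd proved that for a nontrivial cyclic $p$-group $C$ acting on a finite $C$-CW complex $Y$ and $n\ge1$,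
\begin{equation}\label{eq:KL}
\operatorname{rk}K(n)_*(Y)\ge\operatorname{rk}K(n-1)_*(Y^C).
\end{equation}
Let $p=2$. For $n\ge1$ the Atiyah--Hirzebruch spectral sequence has $E_2=H^*(Y)\otimes F[v_n^{\pm1}]$ and first possible differential $d_{2^{n+1}-1}=v_nQ_n$, so $E_{2^{n+1}}$ has rank $k_{Q_n}(Y)$, and $\operatorname{rk}K(n)^*(Y)\le k_{Q_n}(Y)\le\dim H^*(Y)$. We grant \eqref{eq:KL} and apply it twice.

First, $\operatorname{rk}K(n')_*(\operatorname{Gr}_a(\mathbb R^{m_0}))=\binom{m_0}a$ for $m_0\le2^{n'+1}$. For $n'=0$ the space is a point or a circle. For $n'\ge1$ let $C_2$ act on $\mathbb R^{m_0}=\mathbb R^{m'}\oplus\mathbb R^{m''}$ by $1,-1$, with $m',m''\le2^{n'}$. The fixed set is the disjoint union of the products $\operatorname{Gr}_{a'}(\mathbb R^{m'})\times\operatorname{Gr}_{a''}(\mathbb R^{m''})$ with $a'+a''=a$. By induction its $K(n'-1)$-rank is $\sum\binom{m'}{a'}\binom{m''}{a''}=\binom{m_0}a$, which is also the upper bound $\dim H^*$.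

Second, let $n\ge1$ and $m=q-\epsilon+2l$, and let a generator of $C_4$ act on $\mathbb R^{m_0}\oplus\mathbb R^{m_1}\oplus\mathbb C^l$ by $1,-1,\sqrt{-1}$, with $m_0+m_1=q-\epsilon$ and $m_0,m_1\le2^n$. The fixed set in $\operatorname{Gr}_d(\mathbb R^m)$ is the disjoint union, over $a_0+a_1+2i=d$, of the products of $\operatorname{Gr}_{a_0}(\mathbb R^{m_0})$, $\operatorname{Gr}_{a_1}(\mathbb R^{m_1})$ and the Grassmannian of complex $i$-planes in $\mathbb C^l$. The last factor has $\binom li$ cells, all of even dimension, so its $K(n-1)$-rank is $\binom li$. By the first step the fixed set has $K(n-1)$-rank $\sum\binom{m_0}{a_0}\binom{m_1}{a_1}\binom li=\sum_i\binom{q-\epsilon}{d-2i}\binom li$, which is a lower bound for $\operatorname{rk}K(n)_*(\operatorname{Gr}_d(\mathbb R^m))$. By Theorem~\ref{thm:total} it is also the rank of $E_{2^{n+1}}$. So, granting \eqref{eq:KL}, for $n\ge1$ and $m\ge2^{n+1}-1$ the Atiyah--Hirzebruch spectral sequence for $K(n)^*(\operatorname{Gr}_d(\mathbb R^m))$ collapses at $E_{2^{n+1}}$, with rank $\sum_i\binom{2^{n+1}-\epsilon}{d-2i}\binom li$.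

\begin{thebibliography}{1}

\bibitem{KL}
Nicholas J. Kuhn and Christopher J. R. Lloyd, \emph{Computing the Morava K-theory of real Grassmanians using chromatic fixed point theory}, arXiv:2111.08812 (2021).

\end{thebibliography}
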